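# A bilinear maximal function and Hölder bounds for the multiplier $m'(\xi_1,\eta_1,\zeta_1)\,m''(\eta_2,\zeta_2)$

## 1. The maximal function $\sup_k|T_2(\varphi_kg,\varphi_kh)|$

Fix an even function $\varphi\in C_c^\infty(\mathbb R)$ with $0\le\varphi\le1$, $\varphi=1$ on $[-1,1]$ and $\operatorname{supp}\varphi\subset[-2,2]$. Put
$$\psi(u)=\varphi(u)-\varphi(2u),\qquad \varphi_k(u)=\varphi(2^{-k}u),\qquad \psi_k(u)=\psi(2^{-k}u)\qquad(k\in\mathbb Z).$$
Then $\psi_k=\varphi_k-\varphi_{k-1}$ is supported in $2^{k-1}\le|u|\le2^{k+1}$, and since $\varphi_j(u)=0$ once $2^{j+1}<|u|$, telescoping gives, for $u\ne0$,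
$$\sum_{l\le k}\psi_l(u)=\varphi_k(u),\qquad \sum_{l\in\mathbb Z}\psi_l(u)=1. \tag{1.1}$$
Points of the plane are $x=(x_1,x_2)$, frequencies are $\xi=(\xi_1,\xi_2)$, and likewise $\eta,\zeta$. For a function $F$ on $\mathbb R^2$ we write $\varphi_kF$, $\psi_kF$ for the operators acting **in $x_1$ only**, with multipliers $\varphi_k(\xi_1)$, $\psi_k(\xi_1)$.

**Definition (symbols).** For $d\ge1$, $\mathcal M(\mathbb R^d)$ is the class of functions $m$, smooth on $\mathbb R^d\setminus\{0\}$, with $|\partial^\alpha m(v)|\lesssim|v|^{-|\alpha|}$ for all $v\ne0$ and all multi-indices $\alpha$.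

For instance $\eta/(\eta^2+\zeta^2)^{1/2}$ belongs to $\mathcal M(\mathbb R^2)$, as does every function that is homogeneous of degree $0$ and smooth off the origin. The function $(\eta,\zeta)\mapsto\operatorname{sgn}\eta$ does not: it jumps across the whole line $\eta=0$. Every $m\in\mathcal M(\mathbb R^d)$ is bounded (take $\alpha=0$).

For $m\in\mathcal M(\mathbb R^2)$ and $u,v\in\mathcal S(\mathbb R)$ let
$$T_m(u,v)(x)=\int_{\mathbb R^2} m(\eta,\zeta)\hat u(\eta)\hat v(\zeta)e^{2\pi i(\eta+\zeta)x}\,d\eta\,d\zeta .$$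
Fix $m''\in\mathcal M(\mathbb R^2)$, and for $G,H\in\mathcal S(\mathbb R^2)$ let $T_{m''}$ act in the **second** variable:
$$T_2(G,H)(x)=T_{m''}\big(G(x_1,\cdot),H(x_1,\cdot)\big)(x_2).$$
The object on which everything turns is
$$\sup_{k}\big|T_2(\varphi_kg,\varphi_kh)(x)\big| . \tag{1.2}$$
The supremum is over frequency truncations in $x_1$, while the singular operator acts in $x_2$. The construction that controls it is the telescoping identity, valid for $\eta_1\zeta_1\neq0$,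
$$\varphi_k(\eta_1)\varphi_k(\zeta_1)=\sum_{l\le k}\big[\varphi_l(\eta_1)\varphi_l(\zeta_1)-\varphi_{l-1}(\eta_1)\varphi_{l-1}(\zeta_1)\big]=\sum_{l\le k}\big[\psi_l(\eta_1)\varphi_l(\zeta_1)+\varphi_{l-1}(\eta_1)\psi_l(\zeta_1)\big]. \tag{1.3}$$
It turns (1.2) into a maximal *partial sum* in which every summand carries a factor $\psi_l$. When the other factor has much lower frequency, the summand lives in the annulus $|\omega_1|\sim2^l$ of $x_1$-frequencies, and maximal partial sums of such pieces are controlled by square functions. When the other factor has comparable frequency, both factors are of $\psi$ type, and the sum over $l$ converges absolutely.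

**What it is for.** Let $m'\in\mathcal M(\mathbb R^3)$, $m''\in\mathcal M(\mathbb R^2)$, and for $f,g,h\in\mathcal S(\mathbb R^2)$ put
$$T(f,g,h)(x)=\int_{\mathbb R^6}m'(\xi_1,\eta_1,\zeta_1)\,m''(\eta_2,\zeta_2)\,\hat f(\xi)\hat g(\eta)\hat h(\zeta)\,e^{2\pi i(\xi+\eta+\zeta)\cdot x}\,d\xi\,d\eta\,d\zeta .$$
In $x_1$ all three functions interact through $m'$; in $x_2$ only $g$ and $h$ interact, through $m''$, and $f$ is a mere factor. Guozhen Lu, Jill Pipher and Lu Zhang, in "Bi-parameter trilinear Fourier multipliers and pseudo-differential operators with flag symbols", arXiv:1901.00036 (2019), conjecture that for all such $m',m''$ the operator $T$ extends boundedly $L^{p_1}(\mathbb R^2)\times L^{p_2}(\mathbb R^2)\times L^{p_3}(\mathbb R^2)\to L^r(\mathbb R^2)$ whenever $1<p_1,p_2,p_3<\infty$, $1/p_1+1/p_2+1/p_3=1/r$ and $0<r<\infty$. We prove this, and then determine all admissible exponents.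

**Definition (admissible exponents).** Put $1/r=1/p_1+1/p_2+1/p_3$, with $1/\infty=0$. A triple $(p_1,p_2,p_3)\in(0,\infty]^3$ is *admissible* if for all $m'\in\mathcal M(\mathbb R^3)$, $m''\in\mathcal M(\mathbb R^2)$ there is $C$ with
$$\|T(f,g,h)\|_r\le C\|f\|_{p_1}\|g\|_{p_2}\|h\|_{p_3}\qquad\text{for all }f,g,h\in\mathcal S(\mathbb R^2).$$

If all $p_i<\infty$, density of $\mathcal S$ and multilinearity then give a unique bounded extension $L^{p_1}\times L^{p_2}\times L^{p_3}\to L^r$.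

**Theorem 1.** Every $(p_1,p_2,p_3)\in(1,\infty)^3$ is admissible. (So the conjecture is true.)

**Theorem 2.** $(p_1,p_2,p_3)\in(0,\infty]^3$ is admissible if and only if $p_1,p_2,p_3>1$ and $\min(p_2,p_3)<\infty$.

To see how (1.2) enters, take the symbol $m'=\sum_k\psi_k(\xi_1)\varphi_{k-11}(\eta_1)\varphi_{k-11}(\zeta_1)$. At a given point only boundedly many $k$ contribute, all with $2^k\sim|(\xi_1,\eta_1,\zeta_1)|$, and each derivative costs $2^{-k}$; so $m'\in\mathcal M(\mathbb R^3)$. Then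
$$T(f,g,h)=\sum_k\psi_kf\cdot T_2(\varphi_{k-11}g,\varphi_{k-11}h).$$
The $k$-th summand has $x_1$-frequencies of size about $2^k$. In $L^r$ the sum should be controlled by $\big(\sum_k|\psi_kf|^2|T_2(\varphi_{k-11}g,\varphi_{k-11}h)|^2\big)^{1/2}$, hence by the square function of $f$ times (1.2). So we need (1.2) in $L^s$, $1/s=1/p_2+1/p_3$, where $s$ may be less than $1$.

## 2. Symbols and functions for which Fubini suffices

Let $1<p_i<\infty$ and $1/s=1/p_2+1/p_3$. We use the Coifman–Meyer theorem, in its bilinear and trilinear forms on $\mathbb R$.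

If $m'=1$, then $T(f,g,h)=f\cdot T_2(g,h)$. For each $x_1$ the bilinear theorem gives $\|T_2(g,h)(x_1,\cdot)\|_s\le C\|g(x_1,\cdot)\|_{p_2}\|h(x_1,\cdot)\|_{p_3}$. Hölder in $x_1$ gives $\|T_2(g,h)\|_s\le C\|g\|_{p_2}\|h\|_{p_3}$, and Hölder once more gives the claim.

If $m''=1$, then $T(f,g,h)(x)=T_{m'}\big(f(\cdot,x_2),g(\cdot,x_2),h(\cdot,x_2)\big)(x_1)$, with $T_{m'}$ the trilinear operator on $\mathbb R$. The trilinear theorem for each $x_2$, then Hölder in $x_2$, gives the claim.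

If $g=g_1\otimes g_2$ and $h=h_1\otimes h_2$, then for arbitrary $m',m''$ the integral factors:
$$T(f,g,h)(x)=T_{m'}\big(f(\cdot,x_2),g_1,h_1\big)(x_1)\cdot T_{m''}(g_2,h_2)(x_2).$$
Taking the $L^r$ norm in $x_1$ first bounds this by $C\|f(\cdot,x_2)\|_{p_1}\|g_1\|_{p_2}\|h_1\|_{p_3}|T_{m''}(g_2,h_2)(x_2)|$. Then Hölder in $x_2$ with exponents $p_1,s$ gives the claim.

For general data and symbols neither variable can be frozen. For fixed $x_2$ the function $T(f,g,h)(\cdot,x_2)$ depends on $g,h$ at all heights, and for fixed $x_1$ it depends on all values of $f,g,h$ in $x_1$.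

## 3. Definitions and textbook facts

Throughout, $M$ is the uncentered Hardy–Littlewood maximal operator on $\mathbb R$; $M_1,M_2$ are $M$ acting in $x_1$, $x_2$. $\langle u\rangle_Q$ is the average over an interval $Q$, and $w(E)=\int_Ew$. $C,c$ denote positive constants that may change from line to line. For $0<s<\infty$ we use
$$\Big\|\sum_iF_i\Big\|_s^{\min(1,s)}\le\sum_i\|F_i\|_s^{\min(1,s)} . \tag{3.1}$$

**(FS)** Fefferman–Stein: $\|(\sum_l(Mu_l)^q)^{1/q}\|_{L^p(\mathbb R)}\le C\|(\sum_l|u_l|^q)^{1/q}\|_{L^p(\mathbb R)}$ for $1<p<\infty$, $1<q\le\infty$.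

**(Peetre)** If $u\in\mathcal S(\mathbb R)$, $\operatorname{supp}\hat u\subset[-R,R]$, $a>0$, then
$$\sup_y|u(x-y)|(1+R|y|)^{-1/a}\le C_a\big(M(|u|^a)(x)\big)^{1/a}$$
(Triebel, *Theory of Function Spaces*, Thm 1.3.1; Grafakos, *Modern Fourier Analysis*, Lemma 2.2.3). We use two consequences. First, if $|x-y|\le K/R$ then
$$|u(y)|\le C_{a,K}\big(M(|u|^a)(x)\big)^{1/a}. \tag{3.2}$$
Secondly, let $\rho>0$ with $R\le K\rho$ and let $\int|\kappa(y)|(1+|y|)^{1/a}dy\le C$. Then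
$$\big|(\rho\kappa(\rho\,\cdot)*u)(x)\big|\le C_{a,K}\big(M(|u|^a)(x)\big)^{1/a}. \tag{3.3}$$
Indeed $\operatorname{supp}\hat u\subset[-K\rho,K\rho]$, we may take $K\ge1$, and the left side is at most $\int\rho|\kappa(\rho y)|(1+K\rho|y|)^{1/a}dy\cdot\sup_y|u(x-y)|(1+K\rho|y|)^{-1/a}$, where $(1+K\rho|y|)\le K(1+\rho|y|)$.

**(CM)** Coifman–Meyer, Grafakos–Torres: for $m\in\mathcal M(\mathbb R^2)$, $T_m$ is a bilinear Calderón–Zygmund operator on $\mathbb R$, bounded $L^{q_1}\times L^{q_2}\to L^q$ for $1<q_1,q_2<\infty$, $1/q=1/q_1+1/q_2$.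

**(Sparse)** A family $\mathcal S$ of intervals is *sparse* if there are pairwise disjoint $E_Q\subset Q$, $Q\in\mathcal S$, with $|E_Q|\ge c_0|Q|$, $c_0$ absolute. (Example: $Q_j=[0,2^{-j})$ with $E_{Q_j}=[2^{-j-1},2^{-j})$, ratio $\frac12$.) For a bilinear Calderón–Zygmund operator $T_m$ on $\mathbb R$ and bounded compactly supported $u,v$ there are boundedly many sparse families $\mathcal S_i$ of intervals from dyadic lattices $\mathcal D_i$ with
$$|T_m(u,v)|\le C\sum_i\sum_{Q\in\mathcal S_i}\langle|u|\rangle_Q\langle|v|\rangle_Q1_Q\quad\text{a.e.}$$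
(Conde-Alonso–Rey, Math. Ann. 365 (2016); Lerner–Nazarov, Expo. Math. 37 (2019)).

**(Weights)** $[w]_{A_p}=\sup_Q\langle w\rangle_Q\langle w^{-1/(p-1)}\rangle_Q^{p-1}$ for $1<p<\infty$, and $[w]_{A_1}=\sup_Q\langle w\rangle_Q/\operatorname{ess\,inf}_Qw$. For measurable $E\subset Q$ we have
$$\Big(\frac{|E|}{|Q|}\Big)^p\le[w]_{A_p}\frac{w(E)}{w(Q)} . \tag{3.4}$$
For $p>1$, Hölder gives $|E|^p\le w(E)\big(\int_Qw^{-1/(p-1)}\big)^{p-1}$; divide by $|Q|^p$ and use the definition. For $p=1$, $w(Q)/|Q|\le[w]_{A_1}\operatorname{ess\,inf}_Qw\le[w]_{A_1}w(E)/|E|$. If $v\in A_1$ and $p>1$, then $v^{1-p}\in A_p$ with constant at most $[v]_{A_1}^{p-1}$: on $Q$ we have $v\ge\langle v\rangle_Q/[v]_{A_1}$, so $\langle v^{1-p}\rangle_Q\langle v\rangle_Q^{p-1}\le[v]_{A_1}^{p-1}$. Coifman–Rochberg: if $u\ge0$, $u\not\equiv0$, $Mu<\infty$ a.e. and $0<\gamma<1$, then $[(Mu)^\gamma]_{A_1}\le C_\gamma$.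

**(LP)** For $1<s<\infty$ and $F\in\mathcal S(\mathbb R)$: $\|F\|_s\le C\|(\sum_j|\psi_j(D)F|^2)^{1/2}\|_s$. For $0<s\le1$ (Grafakos, *Modern Fourier Analysis*, Thm 2.2.9): if $\|(\sum_j|\psi_j(D)F|^2)^{1/2}\|_s<\infty$, there is a polynomial $\Pi$ with $\|F-\Pi\|_{H^s}\le C\|(\sum_j|\psi_j(D)F|^2)^{1/2}\|_s$. The $H^s$ norm may be computed as $\|\sup_{t>0}|\Phi_t*(\cdot)|\|_s$, where $\hat\Phi=\varphi$, $\Phi_t=t^{-1}\Phi(\cdot/t)$.

**Definition (P- and Q-families).** Fix $A=20$, $L=10$. A *P-family* is $\sigma=(\sigma^{(k)})_{k\in\mathbb Z}$ with $\sigma^{(k)}\in C_c^\infty(\mathbb R)$, $\operatorname{supp}\sigma^{(k)}\subset[-2^A,2^A]$ and $\sup_k\|\sigma^{(k)}\|_{C^4}<\infty$. It is a *Q-family* if moreover $\sigma^{(k)}(u)=0$ for $|u|<2^{-A}$. $\sigma_kF$ is the operator in $x_1$ with multiplier $\sigma^{(k)}(2^{-k}\xi_1)$; we say it has *scale* $k$.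

Example: $\sigma^{(k)}=\varphi$ for all $k$ is a P-family with $\sigma_k=\varphi_k$, and $\sigma^{(k)}=\psi$ is a Q-family with $\sigma_k=\psi_k$. A fixed shift is harmless: $\varphi_{k-L}$ has scale $k$ for the P-family $u\mapsto\varphi(2^Lu)$. We write $P_k$, $Q_k$ for operators from P-, Q-families, possibly different at each occurrence. All constants depend on the families only through bounds for $\sup_k\|\sigma^{(k)}\|_{C^4}$, and the families derived below have such bounds controlled by those of the given ones.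

Four bounded derivatives with compact support show that the kernel of $\sigma_k$ is $2^k\kappa^{(k)}(2^k\cdot)$ with $|\kappa^{(k)}(y)|\le C(1+|y|)^{-4}$. Hence:

* **(F0)** $|P_kF|\le CM_1F$ for every $k$, so $\sup_k|P_kF|\le CM_1F$.
* **(F1)** $\|(\sum_k|Q_kF|^2)^{1/2}\|_p\le C\|F\|_p$ for $1<p<\infty$. Indeed $\sum_k\pm\sigma^{(k)}(2^{-k}\xi_1)$ has boundedly many nonzero terms at each $\xi_1$, so it is a Mikhlin multiplier uniformly in the signs; then apply Khintchine's inequality.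

**Definition (the class $\mathcal S_0$).** $\mathcal S_0$ is the set of $F\in\mathcal S(\mathbb R^2)$ with $\hat F$ compactly supported in $\{\xi_1\neq0\}$. (Example: $\hat F(\xi)=\varphi(\xi_1-4)\varphi(\xi_2)$, whose support has $2\le\xi_1\le6$.) For $F\in\mathcal S_0$, $|\xi_1|$ is bounded above and below on $\operatorname{supp}\hat F$, so only finitely many $Q_kF$ are nonzero.

Finally, with partial Fourier transforms in the second variable,
$$T_2(G,H)(x)=\int m''(\eta_2,\zeta_2)\tilde G(x_1,\eta_2)\tilde H(x_1,\zeta_2)e^{2\pi i(\eta_2+\zeta_2)x_2}d\eta_2d\zeta_2.$$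
Since $m''$ is bounded and $\tilde G,\tilde H$ are Schwartz, for fixed $x_2$ this is a Schwartz function of $x_1$, and its $x_1$-frequencies lie in the sum of the $x_1$-frequency supports of $G$ and $H$.

## 4. A weighted inequality for $T_m$ and its vector-valued form

We decompose only $m'$ and keep $T_2$ intact. What we need to know about $T_2$ is one inequality for sequences (Lemma 2), and it comes from one weighted inequality (Lemma 1; see also Lerner–Ombrosi–Pérez–Torres–Trujillo-González, Adv. Math. 220 (2009), Cor. 3.8).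

**Lemma 1.** For $m\in\mathcal M(\mathbb R^2)$, $q\in\{1,2\}$, $w\in A_p(\mathbb R)$, $1\le p<\infty$, and $u,v\in\mathcal S(\mathbb R)$,
$$\int|T_m(u,v)|^qw\le C\int(Mu\,Mv)^qw,\qquad C=C(m,p,[w]_{A_p}).$$

*Proof.* **Step 1: bounded, compactly supported $u,v$.** The purpose is to use (Sparse) directly. By (3.4) with $E=E_Q$, $w(Q)\le c_0^{-p}[w]_{A_p}w(E_Q)$. For $q=1$, since $\langle|u|\rangle_Q\le Mu$ on $Q$ and the $E_Q$ are disjoint,
$$\sum_Q\langle|u|\rangle_Q\langle|v|\rangle_Qw(Q)\le C\sum_Q\langle|u|\rangle_Q\langle|v|\rangle_Qw(E_Q)\le C\int Mu\,Mv\,w .$$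
For $q=2$, test against $\phi\ge0$ with $\int\phi^2w\le1$:
$$\int\sum_Q\langle|u|\rangle_Q\langle|v|\rangle_Q1_Q\,\phi w=\sum_Q\langle|u|\rangle_Q\langle|v|\rangle_Q\Big(\frac1{w(Q)}\int_Q\phi w\Big)w(Q)\le C\int Mu\,Mv\,(M_w^{\mathcal D_i}\phi)\,w,$$
again replacing $w(Q)$ by $Cw(E_Q)$. Here $M_w^{\mathcal D_i}\phi(x)=\sup_{x\in Q\in\mathcal D_i}w(Q)^{-1}\int_Q\phi w$ is bounded on $L^2(w)$ with norm at most $2$. So the right side is at most $C\|Mu\,Mv\|_{L^2(w)}$. Take the supremum over $\phi$ and sum over the boundedly many $i$.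

**Step 2: Schwartz $u,v$.** The purpose is to remove compact support. Apply Step 1 to $u1_{[-R,R]}$, $v1_{[-R,R]}$, whose maximal functions are at most $Mu,Mv$. By the $L^4\times L^4\to L^2$ bound in (CM), $T_m(u1_{[-R,R]},v1_{[-R,R]})\to T_m(u,v)$ in $L^2$, hence a.e. along a sequence $R\to\infty$. Fatou's lemma finishes the proof. $\square$

**Lemma 2.** Let $m\in\mathcal M(\mathbb R^2)$, $q\in\{1,2\}$, $0<s<\infty$. For finite sequences $u_k,v_k\in\mathcal S(\mathbb R)$,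
$$\Big\|\Big(\sum_k|T_m(u_k,v_k)|^q\Big)^{1/q}\Big\|_{L^s(\mathbb R)}\le C\Big\|\Big(\sum_k(Mu_k\,Mv_k)^q\Big)^{1/q}\Big\|_{L^s(\mathbb R)} .$$

*Proof.* Put $X=\sum_k|T_m(u_k,v_k)|^q$, $Y=\sum_k(Mu_kMv_k)^q$, $t=s/q$. We must show $\|X\|_t\le C\|Y\|_t$. Summing Lemma 1 over $k$ (this is why the exponent there is $q$) gives
$$\int Xw\le C\int Yw\qquad\text{with }C=C(m,p,[w]_{A_p}). \tag{4.1}$$
If $Y=0$ a.e., then for each $k$ one of $u_k,v_k$ is $0$ and $X=0$. If $\|Y\|_t=\infty$ there is nothing to prove. So let $0<\|Y\|_t<\infty$.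

**Step 1: $t=1$.** Take $w=1$ in (4.1).

**Step 2: $t>1$, by duality.** Let $0\le\phi\in L^{t'}$, $\phi\ne0$, and $w=(M(\phi^b))^{1/b}$ with $1<b<t'$. Then $w\ge\phi$ a.e.; $\|w\|_{t'}\le C\|\phi\|_{t'}$ because $M$ is bounded on $L^{t'/b}$; and $[w]_{A_1}\le C_b$ by Coifman–Rochberg. So $\int X\phi\le\int Xw\le C\int Yw\le C\|Y\|_t\|\phi\|_{t'}$.

**Step 3: $t<1$, by a weight with a negative power.** Let $0<a<t$ and $U=(M(Y^a))^{1/a}$. Then $U\ge Y$ a.e., and $\int U^t\le C\int Y^t$ because $M$ is bounded on $L^{t/a}$; also $0<U<\infty$ a.e. Let $v=(M(Y^a))^{1/2}$, so $[v]_{A_1}\le C$. With $p=1+2(1-t)/a$ we have $U^{-(1-t)}=v^{-2(1-t)/a}=v^{1-p}\in A_p$ with constant at most $[v]_{A_1}^{p-1}\le C$. By Hölder with exponents $1/t$ and $1/(1-t)$, and then (4.1),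
$$\int X^t=\int\big(XU^{-(1-t)}\big)^tU^{t(1-t)}\le\Big(\int XU^{-(1-t)}\Big)^t\Big(\int U^t\Big)^{1-t}\le C\Big(\int YU^{-(1-t)}\Big)^t\Big(\int Y^t\Big)^{1-t}\le C\int Y^t,$$
since $U\ge Y$ gives $YU^{-(1-t)}\le Y^t$. $\square$

## 5. Maximal partial sums of frequency-annular pieces

This is the tool in $x_1$: sums, and even maximal partial sums, of pieces living in dyadic annuli are controlled by the square function, in $L^s$ for every $s>0$.

**Lemma 3.** Let $0<s<\infty$, and let $F\in\mathcal S(\mathbb R)$ with $\|(\sum_j|\psi_j(D)F|^2)^{1/2}\|_s<\infty$. Then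
$$\Big\|\sup_k|\varphi_k(D)F|\Big\|_s\le C\Big\|\Big(\sum_j|\psi_j(D)F|^2\Big)^{1/2}\Big\|_s .$$

*Proof.* Let $s>1$. Then $\sup_k|\varphi_k(D)F|\le CMF$, and (LP) bounds $\|F\|_s$.

Let $s\le1$, and let $\Pi$ be the polynomial from (LP). We show that $\Pi=0$. As $F-\Pi$ is smooth of polynomial growth and $\int\Phi=\varphi(0)=1$, $\Phi_t*(F-\Pi)\to F-\Pi$ pointwise as $t\to0$. So $|F-\Pi|\le\sup_t|\Phi_t*(F-\Pi)|$ and $F-\Pi\in L^s$. Since $F\in L^2$ and $\{|\Pi|>\varepsilon\}\subset\{|F|>\varepsilon/2\}\cup\{|F-\Pi|>\varepsilon/2\}$, the set $\{|\Pi|>\varepsilon\}$ has finite measure for every $\varepsilon>0$. But a nonzero polynomial on $\mathbb R$ is bounded below in modulus by some $\varepsilon>0$ off a bounded set. Hence $\Pi=0$. Since $\varphi_k(D)F=\Phi_{2^{-k}}*F$, the claim is the $H^s$ bound. $\square$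

**Lemma 4.** Let $0<s<\infty$, $B\in\mathbb N$, and let $F_l\in\mathcal S(\mathbb R)$ be finitely many functions with $\operatorname{supp}\hat F_l\subset\{2^{l-B}\le|\xi|\le2^{l+B}\}$. Then
$$\Big\|\sup_k\Big|\sum_{l\le k}F_l\Big|\Big\|_s\le C\Big\|\Big(\sum_l|F_l|^2\Big)^{1/2}\Big\|_s,\qquad\text{in particular}\qquad\Big\|\sum_lF_l\Big\|_s\le C\Big\|\Big(\sum_l|F_l|^2\Big)^{1/2}\Big\|_s.$$

*Proof.* **Step 1: a majorant.** Fix $0<a<\min(1,s)$ and put $\Sigma=\big(\sum_l(M|F_l|^a)^{2/a}\big)^{1/2}$. By (FS) in $L^{s/a}(\ell^{2/a})$ applied to $|F_l|^a$, $\|\Sigma\|_s\le C\|(\sum_l|F_l|^2)^{1/2}\|_s<\infty$. By (3.3), for $|j-l|\le B+1$ both $|\psi_j(D)F_l|$ and $|\varphi_j(D)F_l|$ are at most $C(M|F_l|^a)^{1/a}$, and so is $|F_l|$.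

**Step 2: smooth truncations of $F=\sum_lF_l$.** Since $\psi_j$ lives in $2^{j-1}\le|\xi|\le2^{j+1}$, $\psi_j(D)F$ involves only $F_l$ with $|l-j|\le B+1$. Hence $(\sum_j|\psi_j(D)F|^2)^{1/2}\le C\Sigma$, and Lemma 3 gives $\|\sup_k|\varphi_k(D)F|\|_s\le C\|\Sigma\|_s$.

**Step 3: from smooth to sharp truncations.** We have $\varphi_k(D)F_l=F_l$ if $l\le k-B$, and $\varphi_k(D)F_l=0$ if $l\ge k+B+1$. So
$$\sum_{l\le k}F_l-\varphi_k(D)F=\sum_{|l-k|\le B}\big(1_{l\le k}-\varphi_k(D)\big)F_l,$$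
which by Step 1 is at most $C\Sigma$ pointwise, uniformly in $k$. Combine with Step 2; the second claim is the case of large $k$. $\square$

## 6. Where vector-valued inequalities for $T_m$ stop

Suppose we try to bound (1.2) by Lemma 2 alone, applied in $x_2$.

If one of the two functions carries a $Q_k$, this works: $\sum_k(M_2P_kg\,M_2Q_kh)^2\le(\sup_kM_2P_kg)^2\sum_k(M_2Q_kh)^2$, and both factors are under control. In (1.2) neither function carries a $Q_k$, and replacing $\sup_k$ by an $\ell^q$ sum with $q<\infty$ is hopeless. For $g,h\in\mathcal S_0$ we have $\varphi_kg=g$, $\varphi_kh=h$ for all $k\ge K$, so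
$$\Big(\sum_{k=K}^{K+N}|T_2(\varphi_kg,\varphi_kh)|^q\Big)^{1/q}=(N+1)^{1/q}\,|T_2(g,h)| .$$

The next thought is Lemma 2 with $q=\infty$. It is false, for every $s>\frac12$, and all our exponents $s$ satisfy $s>\frac12$. Here is the example; its kernel will return in Section 11. Let
$$K(y,z)=y\,(y^2+z^2)^{-3/2}\quad\text{on }\mathbb R^2,\qquad m_0=\text{Fourier transform of p.v. }K .$$
$K$ is odd, smooth off $0$ and homogeneous of degree $-2$, so $m_0$ is homogeneous of degree $0$ and smooth off $0$, and $m_0\in\mathcal M(\mathbb R^2)$. For $0<\varepsilon<\frac1{16}$ let $g_\varepsilon\in C_c^\infty(\mathbb R)$, $0\le g_\varepsilon\le1$, $g_\varepsilon=1$ on $[-1,-\varepsilon]$, $\operatorname{supp}g_\varepsilon\subset[-2,-\varepsilon/2]$. We claim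
$$T_{m_0}(g_\varepsilon,g_\varepsilon)(x)\ge c\log\frac1{8\varepsilon}\qquad\text{for }|x|\le\frac\varepsilon4 . \tag{6.1}$$
For such $x$ we have $x\notin\operatorname{supp}g_\varepsilon$, so the integral $T_{m_0}(g_\varepsilon,g_\varepsilon)(x)=\iint K(u,v)g_\varepsilon(x-u)g_\varepsilon(x-v)\,du\,dv$ converges absolutely. On its support $u\ge x+\varepsilon/2\ge\varepsilon/4>0$, so the integrand is nonnegative. The factor $g_\varepsilon(x-u)$ equals $1$ for $u\in[x+\varepsilon,x+1]\supset[2\varepsilon,\frac12]$, and likewise for $v$. Hence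
$$T_{m_0}(g_\varepsilon,g_\varepsilon)(x)\ge\int_{2\varepsilon}^{1/2}\int_{2\varepsilon}^u\frac{u}{(u^2+v^2)^{3/2}}\,dv\,du\ge\int_{4\varepsilon}^{1/2}2^{-3/2}u^{-2}(u-2\varepsilon)\,du\ge2^{-5/2}\int_{4\varepsilon}^{1/2}\frac{du}u,$$
using $u^2+v^2\le2u^2$ and $u-2\varepsilon\ge u/2$ for $u\ge4\varepsilon$. This is (6.1).

Now let $u_k=v_k=g_\varepsilon(\cdot-k\varepsilon/2)$ for integers $0\le k\le2/\varepsilon$. By translation invariance and (6.1), $|T_{m_0}(u_k,v_k)|\ge c\log\frac1{8\varepsilon}$ on $|x-k\varepsilon/2|\le\varepsilon/4$, and these intervals cover $[0,\frac12]$. So $\sup_k|T_{m_0}(u_k,v_k)|\ge c\log\frac1{8\varepsilon}$ on $[0,\frac12]$. But $0\le u_k\le1_{[-2,1]}$, so $\sup_kMu_kMv_k\le(M1_{[-2,1]})^2\le C(1+|x|)^{-2}$, whose $L^s$ norm is finite for $s>\frac12$ and independent of $\varepsilon$. Letting $\varepsilon\to0$ refutes the inequality.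

So arbitrary sequences are out of reach. What (1.2) has in addition is that $\varphi_kg$ and $\varphi_kh$ come from single functions $g$ and $h$ by truncation in $x_1$, a variable that $T_2$ does not touch. The identity (1.3) uses exactly this: it replaces the supremum over $k$ of $(P,P)$ pairs by partial sums of pairs with at least one $Q$, to which Lemma 2 applies.

## 7. Estimates for the pair $(g,h)$

Let $1/s=1/p_2+1/p_3$ and $g,h\in\mathcal S_0$. Sums and suprema in $k$ are over finite sets, with constants independent of these sets.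

**Proposition 5.** Let $1<p_2,p_3<\infty$. Then:

* **(E2a)** $\|(\sum_k|T_2(P_kg,Q_kh)|^2)^{1/2}\|_s\le C\|g\|_{p_2}\|h\|_{p_3}$, where for each $k$ the operator $P_k$ may be a P-type operator of *any* scale, not tied to $k$.
* **(E2b)** $\|(\sum_k|T_2(Q_kg,P_kh)|^2)^{1/2}\|_s\le C\|g\|_{p_2}\|h\|_{p_3}$, with $P_k$ of scale $k$.
* **(E3)** $\|\sum_k|T_2(Q_kg,Q_kh)|\|_s\le C\|g\|_{p_2}\|h\|_{p_3}$.
* **(E1)** $\|\sup_k|T_2(P_kg,P_kh)|\|_s\le C\|g\|_{p_2}\|h\|_{p_3}$, with both $P_k$ of scale $k$.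

*Proof of (E2a), (E2b), (E3).* Apply Lemma 2 in $x_2$ for fixed $x_1$, raise to the power $s$, integrate in $x_1$, and use Hölder. For (E2a), with $q=2$, this gives the bound
$$C\Big\|\sup_kM_2P_kg\cdot\Big(\sum_k(M_2Q_kh)^2\Big)^{1/2}\Big\|_s\le C\|M_2M_1g\|_{p_2}\Big\|\Big(\sum_k|Q_kh|^2\Big)^{1/2}\Big\|_{p_3}\le C\|g\|_{p_2}\|h\|_{p_3}.$$
Here $|P_kg|\le CM_1g$ by (F0), whatever the scale; (FS) in $x_2$ removed $M_2$ from the square function; and (F1) bounded it. (E2b) is the same with roles exchanged. For (E3) take $q=1$ and use $\sum_kM_2Q_kg\,M_2Q_kh\le(\sum_k(M_2Q_kg)^2)^{1/2}(\sum_k(M_2Q_kh)^2)^{1/2}$, then Hölder, (FS), (F1).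

*Proof of (E1) from (E2a), (E2b), (E3).* We use only these three estimates, Lemma 4 and (3.1), and (E2b) only with $P_k$ and $Q_k$ of equal scale. (For $p_2<\infty$ the scale in (E2b) plays no role, but it will when $p_2=\infty$, and the argument below is arranged so that it then applies unchanged.) Call the operators $\sigma_k$ (on $g$) and $\tau_k$ (on $h$).

**Step 1: split off the value at frequency zero.** The purpose is to separate the pure case $\varphi_k$, for which (1.3) is available, from remainders that vanish at $\xi_1=0$. Put $\alpha_k=\sigma^{(k)}(0)$, $\beta_k=\tau^{(k)}(0)$, $\rho^{(k)}=\sigma^{(k)}-\alpha_k\varphi$, $\tilde\rho^{(k)}=\tau^{(k)}-\beta_k\varphi$. Then $\alpha_k,\beta_k$ are bounded, $\rho^{(k)}(0)=\tilde\rho^{(k)}(0)=0$, and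
$$T_2(\sigma_kg,\tau_kh)=\alpha_k\beta_kT_2(\varphi_kg,\varphi_kh)+\alpha_kT_2(\varphi_kg,\tilde\rho_kh)+T_2(\rho_kg,\tau_kh). \tag{7.1}$$

**Step 2: write the remainders as rapidly weighted sums of Q-operators.** Vanishing at $0$ should give a gain $2^i$ at frequency $2^{k+i}$, $i\to-\infty$. For $u\neq0$, (1.1) gives
$$\rho^{(k)}(u)=\sum_{i\le A+1}\rho^{(k)}(u)\psi_i(u)=\sum_{i\le A+1}2^i\lambda^{(k,i)}(2^{-i}u),\qquad\lambda^{(k,i)}(u)=2^{-i}\rho^{(k)}(2^iu)\psi(u),$$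
because $\rho^{(k)}\psi_i=0$ for $i>A+1$. The function $\lambda^{(k,i)}$ is supported in $\frac12\le|u|\le2$. It is bounded in $C^4$ uniformly in $k$ and $i\le A+1$. First, $|2^{-i}\rho^{(k)}(2^iu)|\le|u|\,\|(\rho^{(k)})'\|_\infty\le C$ on $|u|\le2$, since $\rho^{(k)}(0)=0$. Secondly, for $1\le j\le4$ the $j$-th derivative of $2^{-i}\rho^{(k)}(2^i\cdot)$ is $O(2^{i(j-1)})=O(1)$. So
$$\rho_kg=\sum_{i\le A+1}2^i\lambda_{k+i}g,\qquad\tilde\rho_kh=\sum_{i\le A+1}2^i\tilde\lambda_{k+i}h,$$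
where $\lambda_{k+i}$, with multiplier $\lambda^{(k,i)}(2^{-k-i}\xi_1)$, is a Q-type operator of scale $k+i$, and similarly for $\tilde\lambda_{k+i}$. For $g,h\in\mathcal S_0$ these are finite sums.

**Step 3: the second term of (7.1).** The aim is to reduce it to (E2a). We have
$$\sup_k|T_2(\varphi_kg,\tilde\rho_kh)|\le\sum_{i\le A+1}2^i\Big(\sum_k|T_2(\varphi_kg,\tilde\lambda_{k+i}h)|^2\Big)^{1/2}.$$
For fixed $i$, relabel by $k'=k+i$: $\tilde\lambda_{k'}$ is from a Q-family of scale $k'$, and $\varphi_{k'-i}$ is P-type of another scale. This is exactly what (E2a) allows, and its constant is uniform in $i$. By (3.1) the sum over $i$ costs $\sum_{i\le A+1}2^{i\min(1,s)}<\infty$.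

**Step 4: the third term of (7.1).** It equals $\sum_i2^iT_2(\lambda_{k+i}g,\tau_kh)$, where $\tau_k$ has scale $k$ but $\lambda_{k+i}$ has scale $k+i$. The aim is to use (E2b) only at equal scales. For $i\le A+1$ write
$$\tau_kh=\tau_k\varphi_{k+i}h+\sum_{i<j\le A}\tau_k\psi_{k+j}h,$$
which holds since $\varphi_{k+i}+\sum_{j>i}\psi_{k+j}=1$ and $\tau^{(k)}\psi_j=0$ for $j>A$ (for $i\ge A$ the sum is empty). In the variable $u=2^{-k-i}\xi_1$ the first operator has multiplier $\tau^{(k)}(2^iu)\varphi(u)$, bounded in $C^4$ for $i\le A+1$, so it is P-type of scale $k+i$. In $u=2^{-k-j}\xi_1$ the others have multiplier $\tau^{(k)}(2^ju)\psi(u)$, so they are Q-type of scale $k+j$. Thus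
$$\sup_k|T_2(\lambda_{k+i}g,\tau_kh)|\le\Big(\sum_k|T_2(Q_{k+i}g,P_{k+i}h)|^2\Big)^{1/2}+\sum_{i<j\le A}\Big(\sum_k|T_2(\lambda_{k+i}g,Q_{k+j}h)|^2\Big)^{1/2}.$$
The first term is bounded by (E2b). Each of the at most $A+|i|$ others is bounded by (E2a), with $\lambda_{k+i}$ in the role of the P-type operator of arbitrary scale. By (3.1) the sum over $i$ costs $\sum_{i\le A+1}2^{i\min(1,s)}(1+A+|i|)<\infty$.

**Step 5: the first term of (7.1), by telescoping.** The numbers $\alpha_k\beta_k$ are bounded, so we must bound (1.2). Insert in (1.3) the identities $\varphi_l=\varphi_{l-L}+\sum_{0\le i<L}\psi_{l-i}$ and $\varphi_{l-1}=\varphi_{l-L}+\sum_{1\le i<L}\psi_{l-i}$: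
$$T_2(\varphi_kg,\varphi_kh)=\sum_{l\le k}\Big[T_2(\psi_lg,\varphi_{l-L}h)+T_2(\varphi_{l-L}g,\psi_lh)+\sum_{0\le i<L}T_2(\psi_lg,\psi_{l-i}h)+\sum_{1\le i<L}T_2(\psi_{l-i}g,\psi_lh)\Big].$$
Since $g,h\in\mathcal S_0$, (1.3) applies on the frequency supports and only finitely many $l$ contribute.

*Comparable frequencies.* The supremum over $k$ of the double-$\psi$ contributions is at most
$$\sum_{0\le i<L}\sum_l|T_2(\psi_lg,\psi_{l-i}h)|+\sum_{1\le i<L}\sum_l|T_2(\psi_{l-i}g,\psi_lh)| .$$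
As $i<L=10<A$, $\psi_{l-i}$ is Q-type of scale $l$ (multiplier function $\psi(2^iu)$), and (E3) applies.

*Separated frequencies.* The functions $F_l=T_2(\psi_lg,\varphi_{l-L}h)$ have $x_1$-frequencies in $2^{l-1}-2^{l-9}\le|\cdot|\le2^{l+1}+2^{l-9}$, hence in $2^{l-2}\le|\cdot|\le2^{l+2}$. Lemma 4 in $x_1$ for each fixed $x_2$, and integration in $x_2$, give
$$\Big\|\sup_k\Big|\sum_{l\le k}F_l\Big|\Big\|_s\le C\Big\|\Big(\sum_l|T_2(\psi_lg,\varphi_{l-L}h)|^2\Big)^{1/2}\Big\|_s,$$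
and (E2b) applies because $\varphi_{l-L}$ is P-type of scale $l$. The sum of $T_2(\varphi_{l-L}g,\psi_lh)$ is treated in the same way with (E2a). $\square$

## 8. Decomposition of $m'$ and the proof of Theorem 1

Let $1<p_i<\infty$, $1/s=1/p_2+1/p_3$, $1/r=1/p_1+1/s$.

**Step 1: reduction to $\mathcal S_0$.** This makes all sums in $k$ finite. Suppose the estimate holds for $f,g,h\in\mathcal S_0$. For $f\in\mathcal S(\mathbb R^2)$ let $\hat f_n(\xi)=\varphi(|\xi|/n)(1-\varphi(n\xi_1))\hat f(\xi)$. On its support $|\xi|\le2n$ and $|\xi_1|\ge1/n$, so $f_n\in\mathcal S_0$. The multipliers are Fourier transforms of measures of uniformly bounded mass, so $\|f_n\|_p\le C\|f\|_p$ for all $1\le p\le\infty$. By dominated convergence $\hat f_n\to\hat f$ in $L^1$; define $g_n,h_n$ in the same way. Since $m',m''$ are bounded, $|T(f,g,h)|\le C\|\hat f\|_1\|\hat g\|_1\|\hat h\|_1$ and $T(f_n,g_n,h_n)\to T(f,g,h)$ uniformly. Fatou's lemma gives the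 estimate on $\mathcal S$.

**Step 2: partition of frequency space.** The aim is to sort by which $x_1$-frequencies dominate. For $u,v,w\ne0$ we have $1=\sum_{k_1,k_2,k_3}\psi_{k_1}(u)\psi_{k_2}(v)\psi_{k_3}(w)$. Let $A_1=\{k_1>\max(k_2,k_3)+L\}$, and $A_2,A_3$ analogously. On the rest, the two largest indices differ by at most $L$; we split it according to a smallest index: $B_1$: $k_1\le\min(k_2,k_3)$; $B_2$: $k_2<k_1$ and $k_2\le k_3$; $B_3$: $k_3<\min(k_1,k_2)$. Exactly one of these holds. Summing with (1.1):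

* $A_1$: $\sum_k\psi_k(u)\varphi_{k-L-1}(v)\varphi_{k-L-1}(w)$, and similarly $A_2,A_3$;
* $B_1$: $\sum_{|e|\le L}\sum_k\varphi_{\min(k,k+e)}(u)\psi_k(v)\psi_{k+e}(w)$;
* $B_2$: $\sum_{|e|\le L}\sum_k\psi_k(u)\varphi_{\min(k-1,k+e)}(v)\psi_{k+e}(w)$;
* $B_3$: $\sum_{|e|\le L}\sum_k\psi_k(u)\psi_{k+e}(v)\varphi_{\min(k,k+e)-1}(w)$.

These are finitely many families $\sum_ka^1(2^{-k}u)a^2(2^{-k}v)a^3(2^{-k}w)$. In each, the factor $\psi_k$ forces modulus at least $\frac12$, and all coordinates are at most $2^{L+1}=2^{11}$. So $a=a^1\otimes a^2\otimes a^3$ is supported in $2^{-12}\le|z|\le2^{14}$, inside the cube $[-2^{15},2^{15}]^3$.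

**Step 3: separation of variables in $m'$.** A Fourier series makes $m'$ a superposition of products. Let $\theta\in C_c^\infty(\mathbb R^3\setminus\{0\})$ with $\theta=1$ on $\operatorname{supp}a$, supported in the interior of the cube. Since $m'\in\mathcal M(\mathbb R^3)$, the functions $m'(2^k\cdot)\theta$ are bounded in every $C^N$ uniformly in $k$. So on the cube
$$m'(2^kz)\theta(z)=\sum_{n\in\mathbb Z^3}c_n^ke^{2\pi in\cdot z/2^{16}},\qquad|c_n^k|\le C_N(1+|n|)^{-N},$$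
and therefore
$$m'(z)a(2^{-k}z)=\sum_nc_n^k\prod_{i=1}^3a^i(2^{-k}z_i)\,e^{2\pi in_i2^{-k}z_i/2^{16}} .$$
The functions $a^i(u)e^{2\pi in_iu/2^{16}}$ have the supports of the $a^i$ and $C^4$ norm at most $C(1+|n|)^4$. Divide each of them by $(1+|n|)^4$ and $c_n^k$ by $C_N(1+|n|)^{-N}$; absorb the resulting bounded coefficients, which depend on $k$, into a Q-family. Then for $f,g,h\in\mathcal S_0$
$$T(f,g,h)=\sum_{\text{families}}\sum_n\mu_nT^{(n)}(f,g,h),\qquad|\mu_n|\le C_N(1+|n|)^{12-N}. \tag{8.1}$$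
In each $T^{(n)}$ only finitely many $k$, independent of $n$, occur, since each family contains a $\psi$-factor; so (8.1) converges absolutely and uniformly. The factors $\psi_{k+e}$, $|e|\le L$, are supported in $2^{-11}\le2^{-k}|\cdot|\le2^{11}$, so they are Q-type of scale $k$. Each $T^{(n)}$ thus has one of the following forms, with all operators of scale $k$ and all families bounded in $C^4$ uniformly in $n$:

* (I) $\sum_kQ_kf\;T_2(P_kg,P_kh)$, from $A_1$;
* (II) $\sum_kP_kf\;T_2(Q_kg,P_kh)$, from $A_2$, and (II$'$) $\sum_kP_kf\;T_2(P_kg,Q_kh)$, from $A_3$;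
* (III) $\sum_kP_kf\;T_2(Q_kg,Q_kh)$, from $B_1$;
* (IV) $\sum_kQ_kf\;T_2(P_kg,Q_kh)$, from $B_2$, and (IV$'$) $\sum_kQ_kf\;T_2(Q_kg,P_kh)$, from $B_3$.

In (I), (II), (II$'$) one factor has $x_1$-frequencies of modulus in $[2^{k-1},2^{k+1}]$ and the other two have modulus at most $2^{k-L}$. So each summand has $x_1$-frequencies in $2^{k-2}\le|\cdot|\le2^{k+2}$. By (3.1), with $N$ so large that $(N-12)\min(1,r)>3$, it suffices to bound (I)–(IV$'$) in $L^r$ uniformly.

**Step 4: bounds for the six forms.** We combine Section 7 with (F0), (F1) for $f$.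

(I): By Lemma 4 in $x_1$ (exponent $r$) for each $x_2$, then Hölder, (F1) and (E1),
$$\|(\mathrm I)\|_r\le C\Big\|\Big(\sum_k|Q_kf|^2|T_2(P_kg,P_kh)|^2\Big)^{1/2}\Big\|_r\le C\Big\|\Big(\sum_k|Q_kf|^2\Big)^{1/2}\Big\|_{p_1}\Big\|\sup_k|T_2(P_kg,P_kh)|\Big\|_s\le C\|f\|_{p_1}\|g\|_{p_2}\|h\|_{p_3}.$$

(II): By Lemma 4 and Hölder, $\|(\mathrm{II})\|_r\le C\|\sup_k|P_kf|\|_{p_1}\|(\sum_k|T_2(Q_kg,P_kh)|^2)^{1/2}\|_s$; use (F0) and (E2b). (II$'$) is the same with (E2a).

(III): $|(\mathrm{III})|\le\sup_k|P_kf|\cdot\sum_k|T_2(Q_kg,Q_kh)|$; use Hölder, (F0) and (E3).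

(IV), (IV$'$): By Cauchy–Schwarz in $k$, $|(\mathrm{IV})|\le(\sum_k|Q_kf|^2)^{1/2}(\sum_k|T_2(P_kg,Q_kh)|^2)^{1/2}$; use Hölder, (F1) and (E2a), respectively (E2b) for (IV$'$).

This proves Theorem 1. $\blacksquare$

## 9. The pair estimates when $g\in L^\infty$

We turn to the sufficiency in Theorem 2: let $1<p_i\le\infty$ with $\min(p_2,p_3)<\infty$. Interchanging $(g,\eta)$ and $(h,\zeta)$ preserves the symbol classes, so assume $p_3<\infty$. With $1/s=1/p_2+1/p_3$ we have $s<\infty$ and $r<\infty$, and Steps 1–3 of Section 8 apply verbatim.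

If $p_2=\infty$, the proof of (E2b) and (E3) in Section 7 breaks, because it used (F1) for $g$, which is not available for $p=\infty$. We move $g$ out by duality and estimate everything else in $L^1$.

**Proposition 6.** Let $p_2=\infty$ and $1<p_3=p<\infty$, so $s=p$. Then (E2a), (E2b), (E3), (E1) hold.

*Proof.* (E2a): the proof of Section 7 works, since $M_2P_kg\le C\|g\|_\infty$. (E1) was deduced from (E2a), (E2b) at equal scales, and (E3). So we must prove (E2b) and (E3). Let $V_k=T_2(Q_kg,P_kh)$ for (E2b), and $V_k=T_2(Q_kg,Q_kh)$ for (E3).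

**Step 1: dualize.** By (CM) with $L^{2p}\times L^{2p}\to L^p$ for each $x_1$, and Hölder in $x_1$, $V_k\in L^p(\mathbb R^2)$. By duality and density it suffices to bound $|\sum_k\int V_kw_k|$ for finitely many $w_k\in C_c^\infty(\mathbb R^2)$ with
$$\Big\|\Big(\sum_k|w_k|^2\Big)^{1/2}\Big\|_{p'}\le1\ \text{ for (E2b)},\qquad\Big\|\sup_k|w_k|\Big\|_{p'}\le1\ \text{ for (E3)}.$$

**Step 2: localize $w_k$ and free $g$.** The aim is to write the pairing as $\int g\cdot(\dots)$ with frequency-localized pieces. $V_k$ has $x_1$-frequencies of modulus at most $2^{k+A+1}$; here we use that both operators have scale $k$. With $R_k=\varphi_{k+A+1}(D_1)$, and $\varphi$ even, $\int V_kw_k=\int V_kR_kw_k$. Let $T_2^*$ be the bilinear operator in $x_2$ with symbol $m''(-\omega-\zeta,\zeta)$, which is in $\mathcal M(\mathbb R^2)$ because $(\omega,\zeta)\mapsto(-\omega-\zeta,\zeta)$ is linear and invertible. For Schwartz functions of one variable,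
$$\int T_{m''}(G,H)W=\iint m''(\eta,\zeta)\hat G(\eta)\hat H(\zeta)\hat W(-\eta-\zeta)\,d\eta\,d\zeta,$$
and the substitution $\eta=-\omega-\zeta$ shows $\int T_2(G,H)W=\int G\,T_2^*(W,H)$. Put $U_k=T_2^*(R_kw_k,P_kh)$, respectively $U_k=T_2^*(R_kw_k,Q_kh)$; by (CM), $L^2\times L^2\to L^1$, we have $U_k\in L^1(\mathbb R^2)$. Let $Q_k^t$ be the transpose of $Q_k$, with multiplier function $\sigma^{(k)}(-u)$, again a Q-family. Then
$$\Big|\sum_k\int V_kw_k\Big|=\Big|\sum_k\int(Q_kg)U_k\Big|=\Big|\int g\sum_kQ_k^tU_k\Big|\le\|g\|_\infty\Big\|\sum_kQ_k^tU_k\Big\|_{L^1(\mathbb R^2)} .$$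

**Step 3: pass to a square function of $U_k$ in $L^1$.** For fixed $x_2$, $U_k$ is Schwartz in $x_1$ with $x_1$-frequencies of modulus at most $C2^k$, and $Q_k^tU_k$ has $x_1$-frequencies in $2^{k-A}\le|\cdot|\le2^{k+A}$. The kernels of $Q_k^t$ satisfy $\int|\kappa^{(k)}(y)|(1+|y|)^2dy\le C$, so (3.3) with $a=\frac12$ gives $|Q_k^tU_k|\le C(M_1|U_k|^{1/2})^2$. By Lemma 4 ($s=1$) and (FS) in $L^2(\ell^4)$,
$$\Big\|\sum_kQ_k^tU_k\Big\|_1\le C\Big\|\Big(\sum_k|Q_k^tU_k|^2\Big)^{1/2}\Big\|_1\le C\Big\|\Big(\sum_k(M_1|U_k|^{1/2})^4\Big)^{1/4}\Big\|_2^2\le C\Big\|\Big(\sum_k|U_k|^2\Big)^{1/2}\Big\|_1 .$$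

**Step 4: apply Lemma 2 to $T_2^*$.** With $q=2$, $s=1$ in $x_2$, then Hölder, the last quantity is at most
$$C\Big\|\Big(\sum_k(M_2R_kw_k)^2\Big)^{1/2}\Big\|_{p'}\|M_2M_1h\|_p\quad\text{for (E2b)},\qquad C\Big\|M_2M_1\sup_k|w_k|\Big\|_{p'}\Big\|\Big(\sum_k(M_2Q_kh)^2\Big)^{1/2}\Big\|_p\quad\text{for (E3)}.$$
Here we used $|P_kh|\le CM_1h$ and $|R_kw_k|\le CM_1w_k$. By (FS) in $x_2$ and in $x_1$, and (F1), both are at most $C\|h\|_p$. $\square$

With Proposition 6 in place of Proposition 5, Step 4 of Section 8 applies verbatim for $p_2=\infty$, $p_1<\infty$. So sufficiency holds whenever $p_1<\infty$.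

## 10. The case $f\in L^\infty$: a Carleson condition

Let $p_1=\infty$, so $r=s$. In (II), (II$'$), (III) only $\sup_k|P_kf|\le C\|f\|_\infty$ is needed, and the proofs of Section 8 stand. In (I), (IV), (IV$'$) we used (F1) for $f$, which is not available. The substitute is that the coefficients $|Q_kf|^2$ satisfy a Carleson condition, which is used pointwise after passing to large subsets of dyadic intervals.

**Lemma 7.** Let $0<r<\infty$, $f\in\mathcal S(\mathbb R)$, $(Q_k)$ a Q-family on $\mathbb R$, and $V_k\in\mathcal S(\mathbb R)$ ($k$ in a finite set) with $\operatorname{supp}\hat V_k\subset[-2^{k+B},2^{k+B}]$. Then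

(i) $\big\|\sum_k|Q_kf||V_k|\big\|_r\le C\|f\|_\infty\big\|(\sum_k|V_k|^2)^{1/2}\big\|_r$;

(ii) $\big\|(\sum_k|Q_kf|^2|V_k|^2)^{1/2}\big\|_r\le C\|f\|_\infty\big\|\sup_k|V_k|\big\|_r$.

*Proof.* Let $\|f\|_\infty=1$. Let $\mathcal D_k$ be the dyadic intervals of length $2^{-k}$; below $I,I'$ range over $\bigcup_k\mathcal D_k$ with $k$ in the finite set. For $I\in\mathcal D_k$ put $\beta_I=\sup_I|Q_kf|$ and $v_I=\sup_I|V_k|$. By (3.2), for any $a>0$,
$$v_I\le C(M|V_k|^a)^{1/a}\quad\text{on }I. \tag{10.1}$$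

**Step 1: the Carleson condition.** We show, for dyadic $J$,
$$\sum_{I\subset J}\beta_I^2|I|\le C_0|J| . \tag{10.2}$$
Let $f=f_1+f_2$ with $f_1=f1_{3J}$.

*Local part.* Let $\kappa\in\mathcal S(\mathbb R)$ be fixed with $\hat\kappa=1$ on $[-2^A,2^A]$, $\kappa_k=2^k\kappa(2^k\cdot)$. Then $Q_kf_1=\kappa_k*Q_kf_1$. By Cauchy–Schwarz, for $y\in I\in\mathcal D_k$ with center $c_I$,
$$|Q_kf_1(y)|^2\le\|\kappa\|_1\int2^k|\kappa(2^k(y-z))||Q_kf_1(z)|^2dz\le C2^k\int(1+2^k|z-c_I|)^{-2}|Q_kf_1(z)|^2dz.$$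
Multiply by $|I|=2^{-k}$, and sum over $I\in\mathcal D_k$, using $\sum_{I\in\mathcal D_k}(1+2^k|z-c_I|)^{-2}\le C$. Then sum over $k$: the total is at most $C\sum_k\|Q_kf_1\|_2^2\le C\|f_1\|_2^2\le C|J|$.

*Far part.* If $y\in I\subset J$ and $y-z\notin3J$, then $|z|\ge|J|$. So $|Q_kf_2(y)|\le C\int_{|z|\ge|J|}2^k(1+2^k|z|)^{-4}dz\le C(2^k|J|)^{-3}$. For each $k$ with $2^{-k}\le|J|$ the intervals $I\in\mathcal D_k$, $I\subset J$, have total length $|J|$, and $\sum_{2^{-k}\le|J|}|J|(2^k|J|)^{-6}\le C|J|$.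

**Step 2: large subsets on which the coefficients are square summable.** Let
$$E_I=\Big\{x\in I:\sum_{x\in I'\subset I}\beta_{I'}^2\le2C_0\Big\}.$$
By (10.2) with $J=I$, $\int_I\sum_{I'\subset I}\beta_{I'}^21_{I'}\le C_0|I|$, so Chebyshev gives $|E_I|\ge\frac12|I|$, hence $1_I\le2M1_{E_I}$. Moreover
$$\sum_I\beta_I^21_{E_I}(x)\le2C_0\quad\text{for every }x . \tag{10.3}$$
Indeed the intervals $I$ with $x\in E_I$ are nested. If $I_0$ is the largest, all of them contain $x$ and are contained in $I_0$, and $x\in E_{I_0}$.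

**Step 3: proof of (i).** We replace $1_I$ by $1_{E_I}$ through (FS). Let $0<a<\min(1,r)$. Since $1_I\le(2M1_{E_I})^{1/a}$,
$$\sum_k|Q_kf||V_k|\le\sum_I\beta_Iv_I1_I\le C\sum_I\big(M((\beta_Iv_I)^a1_{E_I})\big)^{1/a}.$$
By (FS) in $L^{r/a}(\ell^{1/a})$, Cauchy–Schwarz, (10.3), (10.1), and (FS) in $L^{r/a}(\ell^{2/a})$, the $L^r$ norm is at most
$$C\Big\|\sum_I\beta_Iv_I1_{E_I}\Big\|_r\le C\Big\|\Big(\sum_I\beta_I^21_{E_I}\Big)^{1/2}\Big(\sum_Iv_I^21_I\Big)^{1/2}\Big\|_r\le C\Big\|\Big(\sum_k(M|V_k|^a)^{2/a}\Big)^{1/2}\Big\|_r\le C\Big\|\Big(\sum_k|V_k|^2\Big)^{1/2}\Big\|_r .$$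

**Step 4: proof of (ii).** The same device with exponent $2/a$: $1_I\le(2M1_{E_I})^{2/a}$ gives
$$\sum_k|Q_kf|^2|V_k|^2\le\sum_I\beta_I^2v_I^21_I\le C\sum_I\big(M((\beta_Iv_I)^a1_{E_I})\big)^{2/a}.$$
By (FS) in $L^{r/a}(\ell^{2/a})$, then (10.3), (10.1), and the boundedness of $M$ on $L^{r/a}$, the left side of (ii) is at most
$$C\Big\|\Big(\sum_I\beta_I^2v_I^21_{E_I}\Big)^{1/2}\Big\|_r\le C\Big\|\sup_Iv_I1_I\Big\|_r\le C\Big\|\Big(M\big(\sup_k|V_k|\big)^a\Big)^{1/a}\Big\|_r\le C\Big\|\sup_k|V_k|\Big\|_r .\qquad\square$$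

**End of the proof of sufficiency.** Apply Lemma 7 in $x_1$ for fixed $x_2$, with exponent $r=s$ and $V_k=T_2(\cdot,\cdot)(\cdot,x_2)$, whose $x_1$-frequencies have modulus at most $2^{k+A+1}$. Raise to the power $s$ and integrate in $x_2$. For (IV), Lemma 7(i) gives $\|(\mathrm{IV})\|_s\le C\|f\|_\infty\|(\sum_k|T_2(P_kg,Q_kh)|^2)^{1/2}\|_s$, and (E2a) applies; for (IV$'$) use (E2b). For (I), Lemma 4 and Lemma 7(ii) give
$$\|(\mathrm I)\|_s\le C\Big\|\Big(\sum_k|Q_kf|^2|T_2(P_kg,P_kh)|^2\Big)^{1/2}\Big\|_s\le C\|f\|_\infty\Big\|\sup_k|T_2(P_kg,P_kh)|\Big\|_s,$$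
and (E1) applies. The pair estimates come from Proposition 5 if $p_2<\infty$ and from Proposition 6 if $p_2=\infty$. This completes the sufficiency part of Theorem 2.

## 11. Exponents that fail

If a triple violates the condition of Theorem 2, then some $p_i\le1$, or $p_2=p_3=\infty$. We exclude each case. Let $\chi\in C_c^\infty(\mathbb R)$, $0\le\chi\le1$, $\chi=1$ on $[0,1]$.

**Step 1: $p_1\le1$ is not admissible, for any $p_2,p_3\in(0,\infty]$.** The purpose is to exhibit a one-parameter obstruction in $x_1$, with a kernel of one sign. Take $m''=1$ and $m'$ the Fourier transform of p.v. $K$, $K(y)=y_1/|y|^4$ on $\mathbb R^3$. This $K$ is odd, smooth off $0$ and homogeneous of degree $-3$, so $m'$ is homogeneous of degree $0$ and smooth off $0$, and $m'\in\mathcal M(\mathbb R^3)$. For $f=f_1\otimes\chi$, $g=g_1\otimes\chi$, $h=h_1\otimes\chi$ we get $T(f,g,h)(x)=\chi(x_2)^3T_1(x_1)$, where for $x\notin\operatorname{supp}f_1$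
$$T_1(x)=\int K(x-y_1,x-y_2,x-y_3)f_1(y_1)g_1(y_2)h_1(y_3)\,dy .$$
Let $0\le f_1\in C_c^\infty$ be supported in $[0,\delta]$ with $\int f_1=1$ and $f_1\le2/\delta$. For $x>\delta$ and $g_1,h_1\ge0$ the integrand is nonnegative, as $x>y_1$.

*The case $p_1=1$.* Let $g_1(y)=y^{-1/p_2}\theta_\delta(y)$ and $h_1(y)=y^{-1/p_3}\theta_\delta(y)$, where $\theta_\delta\in C_c^\infty$, $0\le\theta_\delta\le1$, $\theta_\delta=1$ on $[2\delta,1]$, $\operatorname{supp}\theta_\delta\subset[\delta,2]$. As $\int_\delta^2dy/y=\log\frac2\delta$, we have $\|g_1\|_{p_2}\le(\log\frac2\delta)^{1/p_2}$ and $\|h_1\|_{p_3}\le(\log\frac2\delta)^{1/p_3}$, also when an exponent is $\infty$. Let $x\in[4\delta,1]$, $y_1\in[0,\delta]$, $y_2,y_3\in[x/2,x]\subset[2\delta,1]$. Then $x-y_1\in[\frac34x,x]$ and $x-y_2,x-y_3\in[0,\frac12x]$, so $K\ge\frac34x\big/(\frac32x^2)^2=cx^{-3}$, while $g_1\ge x^{-1/p_2}$ and $h_1\ge x^{-1/p_3}$. Hence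
$$T_1(x)\ge cx^{-3}\cdot x^{-1/p_2}\cdot x^{-1/p_3}\cdot\Big(\frac x2\Big)^2=cx^{-1-1/p_2-1/p_3}=cx^{-1/r}.$$
So $\|T(f,g,h)\|_r\ge c(\log\frac1{4\delta})^{1/r}$, whereas $\|f\|_1\|g\|_{p_2}\|h\|_{p_3}\le C(\log\frac2\delta)^{1/p_2+1/p_3}=C(\log\frac2\delta)^{1/r-1}$. As $\delta\to0$ this contradicts admissibility.

*The case $p_1<1$.* Take $g_1=h_1\ge0$ fixed in $C_c^\infty((\frac14,2))$, equal to $1$ on $[\frac12,1]$. For $x\in[\frac34,1]$, $y_1\in[0,\delta]$ with $\delta\le\frac14$, and $y_2,y_3\in[\frac12,1]$, we have $x-y_1\ge\frac12$ and $K\ge c$, so $T_1\ge c>0$ on $[\frac34,1]$. But $\|f_1\|_{p_1}\le\frac2\delta\,\delta^{1/p_1}=2\delta^{1/p_1-1}\to0$, a contradiction.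

**Step 2: $p_2\le1$ or $p_3\le1$ is not admissible.** With $m''=1$ the three functions play symmetric roles. Use $K=y_2/|y|^4$, respectively $K=y_3/|y|^4$, and give $g$, respectively $h$, the role that $f$ had in Step 1.

**Step 3: $p_2=p_3=\infty$ is not admissible, for any $p_1\in(0,\infty]$.** Here $r=p_1$, and the obstruction is the logarithm (6.1). Take $m'=1$ and $m''=m_0$ from Section 6, so $T(f,g,h)=f\,T_2(g,h)$. Let $g=h=\chi\otimes g_\varepsilon$, with $g_\varepsilon$ as in Section 6. For $x_1\in[0,1]$ and $|x_2|\le\varepsilon/4$, (6.1) gives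
$$T_2(g,h)(x)=\chi(x_1)^2\,T_{m_0}(g_\varepsilon,g_\varepsilon)(x_2)\ge c\log\frac1{8\varepsilon}.$$
For $0\ne f\in C_c^\infty(\mathbb R^2)$ supported in $[0,1]\times[-\frac\varepsilon4,\frac\varepsilon4]$ this yields $\|T(f,g,h)\|_{p_1}\ge c\log\frac1{8\varepsilon}\,\|f\|_{p_1}$, while $\|g\|_\infty,\|h\|_\infty\le1$. Letting $\varepsilon\to0$ contradicts admissibility. This proves Theorem 2. $\blacksquare$
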